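# Every $L^p$ isometry is typical: transposes, traces, and modular groups

## 1. Two blocks and a transpose

Let $1\le p<\infty$ and let $S_p^n$ be the space of $n\times n$ matrices with the norm $\|x\|_p=(\mathrm{Tr}\,|x|^p)^{1/p}$. Fix $0<\delta<1$ and define
$$T:S_p^n\to S_p^{2n},\qquad T(x)=\delta^{1/p}x\oplus(1-\delta)^{1/p}x^{t}.$$
A matrix and its transpose have the same singular values, so $\|T(x)\|_p^p=\delta\|x\|_p^p+(1-\delta)\|x\|_p^p=\|x\|_p^p$. Thus $T$ is a linear isometry.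

We look at $T$ on positive matrices. Let $D\ge0$ and let $\varphi(y)=\mathrm{Tr}(Dy)$ be the functional with density $D$. Then
$$T(D^{1/p})=\bigl(\delta D\oplus(1-\delta)D^t\bigr)^{1/p}.$$
The matrix in the bracket is the density of a functional on $M_{2n}(\mathbb C)$. On $y=(y_{ij})_{i,j=1,2}$, in blocks, this functional takes the value
$$\delta\,\mathrm{Tr}(Dy_{11})+(1-\delta)\,\mathrm{Tr}(D^ty_{22})=\mathrm{Tr}\bigl(D(\delta y_{11}+(1-\delta)y_{22}^t)\bigr)=\varphi(Q(y)),\qquad Q(y)=\delta y_{11}+(1-\delta)y_{22}^t .$$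
So if we write $\varphi^{1/p}$ for $D^{1/p}$, the formula is $T(\varphi^{1/p})=(\varphi\circ Q)^{1/p}$. Put $J(a)=a\oplus a^t$. Then $Q(J(a))=\delta a+(1-\delta)a=a$, so $P=J\circ Q$ is a positive projection of $M_{2n}(\mathbb C)$ onto the range of $J$, and $Q=J^{-1}\circ P$. If $n\ge2$, the map $J$ is neither multiplicative nor antimultiplicative, but it satisfies $J(a^2)=J(a)^2$. The weight $\delta$ does not occur in $J$; it sits in $P$. We may also multiply $T$ from the left by a unitary $w$. All these isometries have the shape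
$$T(\varphi^{1/p})=w\,(\varphi\circ J^{-1}\circ P)^{1/p}.\tag{1.1}$$

Next take a commutative domain. Let $T:\ell^p_2\to S_p^m$ be any isometry, $T(s,t)=sA+tB$, with $p\ne2$. From $(s,t)=(1,\pm1)$ we get $\|A+B\|_p^p+\|A-B\|_p^p=4=2(\|A\|_p^p+\|B\|_p^p)$. This is the equality case of Clarkson's inequality, and for $p\neq 2$ it forces $A^*B=0=AB^*$ (Fact 5 below). Let $A=u_A|A|$ and $B=u_B|B|$ be the polar decompositions. The left supports of $A$ and $B$ are orthogonal, and so are the right supports $r(A),r(B)$. So $w=u_A+u_B$ is a partial isometry with $w^*w=r(A)+r(B)$. For $\varphi=(s,t)$ with $s,t\ge0$,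
$$T(\varphi^{1/p})=s^{1/p}A+t^{1/p}B=w\,(s|A|^p+t|B|^p)^{1/p}.$$
The matrix $s|A|^p+t|B|^p$ is the density of $\varphi\circ Q$ with $Q(y)=(\mathrm{Tr}(|A|^py),\mathrm{Tr}(|B|^py))$. Put $J(s,t)=s\,r(A)+t\,r(B)$; since $\mathrm{Tr}|A|^p=\mathrm{Tr}|B|^p=1$, we have $Q\circ J=\mathrm{id}$. Again (1.1) holds with $P=J\circ Q$. Here $P$ kills every $y$ living on the complement of $r(A)+r(B)$, so $P$ need not be faithful.

For $p=2$ the shape (1.1) can fail. Let $T(s,t)=se_{11}+te_{12}\in M_2(\mathbb C)$, an isometry $\ell^2_2\to S^2_2$. In (1.1), with $w^*w=J(1)$ acting as the identity on the supports involved, the matrix $|T(\varphi^{1/2})|^2$ is the density of $\varphi\circ J^{-1}\circ P$, hence additive in $\varphi$. But $|T(1,0)|^2=e_{11}$ and $|T(0,1)|^2=e_{22}$, while $|T(1,1)|^2=e_{11}+e_{12}+e_{21}+e_{22}$.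

For $p\ne2$, both examples have the shape (1.1). The question of these notes is whether every linear isometry between $L^p$ spaces of arbitrary von Neumann algebras has this shape, also when there is no trace and no matrix to look at. It is posed in David Sherman, "On the structure of isometries between noncommutative Lp spaces", arXiv:math/0311336 (2003).

## 2. Haagerup spaces, typical isometries, and the two theorems

**Definition (Haagerup $L^p$ space).** Let $N$ be a von Neumann algebra and $N\rtimes_\sigma\mathbb R$ its crossed product by the modular group of a faithful normal semifinite weight, with dual action $(\gamma_s)$ and the canonical trace, which is scaled by $\gamma_s$ with factor $e^{-s}$. For $1\le s<\infty$, $L^s(N)$ is the set of trace-measurable operators $x$ with $\gamma_t(x)=e^{-t/s}x$ for all $t$. Sums and products are strong (closures are taken). There is a bijection $\varphi\mapsto D_\varphi$ of $N_*$ onto $L^1(N)$, positive in both directions,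 and $\mathrm{tr}(D_\varphi)=\varphi(1)$ defines a functional $\mathrm{tr}$ on $L^1(N)$ with $\varphi(y)=\mathrm{tr}(D_\varphi y)$. The norm is $\|x\|_s=(\mathrm{tr}|x|^s)^{1/s}$. For $\varphi\in N_*^+$ we write $\varphi^{1/s}=D_\varphi^{1/s}\in L^s(N)$.

Up to canonical isomorphism, $L^s(N)$ does not depend on the weight. Every positive element has the form $\varphi^{1/s}$, every element is a combination of four positive ones, and $\|\varphi^{1/s}\|_s^s=\|\varphi\|$. For $N=M_n(\mathbb C)$ the space $L^s(N)$ is $S_s^n$, $\mathrm{tr}$ is $\mathrm{Tr}$, and $D_\varphi$ is the density matrix used in Section 1.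

**Definition (Jordan \*-homomorphism).** A \*-preserving linear map $J$ with $J(a^2)=J(a)^2$ for all $a$; a Jordan \*-monomorphism is an injective one.

Linearizing $J(a^2)=J(a)^2$ gives $J(ab+ba)=J(a)J(b)+J(b)J(a)$. From $2aba=a(ab+ba)+(ab+ba)a-(a^2b+ba^2)$ it follows that $J(aba)=J(a)J(b)J(a)$. The map $a\mapsto a\oplus a^t$ is an example.

**Definition (typical).** Let $\mathcal M_1,\mathcal M_2$ be von Neumann algebras, $1\le p<\infty$, $p\ne2$. An $L^p$ isometry is a linear isometric, not necessarily surjective, map $T:L^p(\mathcal M_1)\to L^p(\mathcal M_2)$. It is typical if there are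

1. a normal Jordan \*-monomorphism $J:\mathcal M_1\to\mathcal M_2$,
2. a partial isometry $w\in\mathcal M_2$ with $w^*w=J(1)$,
3. a normal positive projection $P:\mathcal M_2\to J(\mathcal M_1)$, not necessarily faithful (that is, $P$ maps onto $J(\mathcal M_1)$ and fixes it pointwise),

such that $T(\varphi^{1/p})=w(\varphi\circ J^{-1}\circ P)^{1/p}$ for all $\varphi\in(\mathcal M_1)_*^+$.

It is known that an $L^p$ isometry is typical when $\mathcal M_1$ is semifinite, when it is surjective, and when $p=1$. The proof below uses none of these results. Zero algebras and zero maps are allowed; in those degenerate cases the assertions are trivial.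

**Theorem 1.** Let $1\le p<\infty$, $p\ne2$, and let $T:L^p(\mathcal M_1)\to L^p(\mathcal M_2)$ be a linear isometry. Then $T$ is typical, and $P$ can be chosen with $P(1)=J(1)$.

So the answer to the question is yes. A supplement lists all isometries.

**Theorem 2.** Let $1\le p<\infty$, $p\ne2$. The $L^p$ isometries are exactly the maps obtained as follows. The data are:

* orthogonal projections $q_1,q_2\in\mathcal M_2$;
* a normal unital \*-homomorphism $\pi:\mathcal M_1\to q_1\mathcal M_2q_1$ and a normal unital \*-antihomomorphism $\rho:\mathcal M_1\to q_2\mathcal M_2q_2$, with kernels $\mathcal M_1(1-c_\pi)$ and $\mathcal M_1(1-c_\rho)$;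
* faithful normal conditional expectations $E_1:q_1\mathcal M_2q_1\to\pi(\mathcal M_1)$ and $E_2:q_2\mathcal M_2q_2\to\rho(\mathcal M_1)$;
* a central $d\in\mathcal M_1$ with $0\le d\le1$, $s(d)=c_\pi$, $s(1-d)=c_\rho$;
* a partial isometry $w\in\mathcal M_2$ with $w^*w=q_1+q_2$.

$T$ is the linear extension of
$$T(\psi^{1/p})=w(\psi\circ Q)^{1/p},\qquad Q(y)=d\,\pi^{-1}(E_1(q_1yq_1))+(1-d)\,\rho^{-1}(E_2(q_2yq_2)),$$
where $\pi^{-1}:\pi(\mathcal M_1)\to\mathcal M_1c_\pi$ and $\rho^{-1}:\rho(\mathcal M_1)\to\mathcal M_1c_\rho$. Moreover, for $1<p<\infty$ the range of $T$ is contractively complemented.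

In the first example of Section 1, $q_1,q_2$ are the two blocks, $\pi(a)=a\oplus0$, $\rho(a)=0\oplus a^t$, $E_1,E_2$ are identity maps, and $d=\delta1$. In the second, $\rho=0$, $d=1$, $q_1=r(A)+r(B)$, and $E_1(y)=\mathrm{Tr}(|A|^py)\,r(A)+\mathrm{Tr}(|B|^py)\,r(B)$.

## 3. Facts about supports, modular groups, inclusions and disjointness

We write $\ell(x),r(x)$ for the left and right support projections, $X=L^p(\mathcal M_1)$, $e^\perp=1-e$, and $p'$ for the conjugate exponent.

**Fact 1 (calculus).** Hölder's inequality holds; $\mathrm{tr}(xy)=\mathrm{tr}(yx)$; $L^p(N)^*=L^{p'}(N)$ via $\mathrm{tr}$ for $1\le p<\infty$; $L^p(N)$ is uniformly convex for $1<p<\infty$. In a polar decomposition of $x\in L^p(N)$ the partial isometry and the supports lie in $N$; $eL^p(N)e=L^p(eNe)$. If one measurable operator extends another, they coincide. We shall also use the following.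

If $a_i\to a$ boundedly and $\sigma$-weakly in $N$, then $a_ix\to ax$ and $xa_i\to xa$ weakly in $L^p(N)$, because $\mathrm{tr}(a_ixy)\to\mathrm{tr}(axy)$ for $y\in L^{p'}(N)$, and similarly on the other side.

If projections $e_F\uparrow e$, then $e_Fx\to ex$ in norm. Put $g_F=e-e_F$. Then $g_Fx\to0$ weakly, so by Mazur's theorem some convex combination $\sum\lambda_ig_{F_i}x$ has norm $<\varepsilon$. If $F\ge F_i$ for all $i$, then $g_Fg_{F_i}=g_F$, so $g_Fx=g_F\sum\lambda_ig_{F_i}x$ has norm $<\varepsilon$. Similarly $xe_F\to xe$, hence $e_Fxe_F\to exe$ in norm.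

If $K^*Z=0$ and $\ell(K)Z=Z$, then $Z=0$. For let $K=uk$ be the polar decomposition. Multiply $ku^*Z=0$ on the left by the bounded operators $k^{-1}1_{[1/n,\infty)}(k)$ to get $1_{[1/n,\infty)}(k)u^*Z=0$, hence $u^*Z=0$ and $Z=uu^*Z=0$. In the same way, $KZ=0$ and $r(K)Z=Z$ imply $Z=0$; and symmetrically for right multiplication.

**Fact 2 (modular group).** Let $\chi\in N_*^+$ be faithful, $h=\chi^{1/p}$, $D=D_\chi$, $\sigma=\sigma^\chi$. Then $Nh$ and $hN$ are dense in $L^p(N)$, and $D^{it}aD^{-it}=\sigma_t(a)$. Let $N_a$ be the $\sigma$-weakly dense \*-algebra of $\sigma$-entire elements; $\sigma_w(N_a)=N_a$ for all $w\in\mathbb C$. For $a\in N_a$ and $s>0$, $D^sa=\sigma_{-is}(a)D^s$; in particular $ha=\sigma_{-i/p}(a)h$. Also $\sigma_w(a)^*=\sigma_{\bar w}(a^*)$, and $w\mapsto\sigma_w(a)$ is bounded on horizontal strips of finite width, since $\|\sigma_{s+it}(a)\|=\|\sigma_{it}(a)\|$.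

For $N=M_n(\mathbb C)$ and invertible $D$ we have $\sigma_t(a)=D^{it}aD^{-it}$ and $\sigma_{-i/p}(a)=D^{1/p}aD^{-1/p}$, and all elements are entire.

**Fact 3 (inclusions).** Let $A\subset B$ share a unit, $E:B\to A$ be a normal conditional expectation, and $\omega=\omega\circ E$ a faithful normal positive functional on $B$. Then $\sigma^\omega|_A=\sigma^{\omega|_A}$, and $A$ and $\lambda(\mathbb R)$ generate $A\rtimes\mathbb R$ inside $B\rtimes_{\sigma^\omega}\mathbb R$. The dual action restricts. The dual weight $\hat\omega=\omega\circ\int\gamma_s(\cdot)\,ds$ restricts to the dual weight of $\omega|_A$. The density $D_\omega$, with $D_\omega^{it}=\lambda(t)$, is the same. So the trace $\hat\omega(D_\omega^{-1}\,\cdot)$ restricts as well. Hence $L^s(A)\subset L^s(B)$ isometrically, compatibly with products, adjoints, powers and $\mathrm{tr}$ (Junge–Xu, Ann. Probab. 31 (2003), §2). Under this inclusion $\theta^{1/s}\mapsto(\theta\circ E)^{1/s}$ for $\theta\in A_*^+$. Indeed,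 for $a\in A$ and $y\in B$, $\mathrm{tr}(aD_\omega y)=\omega(ya)=\omega(E(y)a)=\mathrm{tr}(aD_\omega E(y))$. As $AD_\omega$ is dense in $L^1(A)$, we get $\mathrm{tr}(D_\theta y)=\mathrm{tr}(D_\theta E(y))=\theta(E(y))$, so $D_\theta$ represents $\theta\circ E$ on $B$; then take powers.

Takesaki's theorem says that for a faithful $\omega\in B_*^+$ and a von Neumann subalgebra $A\ni1_B$ a normal conditional expectation $E:B\to A$ with $\omega\circ E=\omega$ exists exactly when $\sigma^\omega_t(A)=A$ for all $t$; it is faithful. For instance, let $B=M_2(\mathbb C)$, let $A$ be the diagonal matrices, and let $\omega$ have invertible density $D$. If $D$ is diagonal, $\sigma^\omega$ fixes $A$, and $E$ is the diagonal part. If $D$ is not diagonal, then $D^{it}e_{11}D^{-it}$ is not diagonal for some $t$: otherwise, being a projection of trace $1$ that depends continuously on $t$, it would be $e_{11}$ for all $t$, and $D$ would commute with $e_{11}$. Tomiyama's theorem says that a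 norm-one projection of a von Neumann algebra onto a von Neumann subalgebra is a conditional expectation; in particular it has the module property.

**Fact 4 (opposite algebra).** There is a canonical positive isometric linear bijection $x\mapsto x^{op}$ of $L^p(N)$ onto $L^p(N^{op})$ preserving adjoints and $\mathrm{tr}$, with $(xy)^{op}=y^{op}x^{op}$ and $(\theta^{1/p})^{op}=(\theta^{op})^{1/p}$. (The opposite of $N\rtimes_\sigma\mathbb R$, with $N^{op}$, the unitaries $\lambda(t)^{op}$ and the same dual action, is $N^{op}\rtimes\mathbb R$ for $\sigma^{\chi^{op}}_t(a^{op})=\sigma_{-t}(a)^{op}$.) In matrices this is the transpose. A \*-isomorphism $N\to A$ likewise induces isometries $L^s(N)\to L^s(A)$ compatible with all structure.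

**Fact 5 (disjointness).** Write $x\perp y$ if $x^*y=xy^*=0$; equivalently $\ell(x)\perp\ell(y)$ and $r(x)\perp r(y)$. For $p\ne2$, $x\perp y$ holds if and only if $\|x+y\|^p+\|x-y\|^p=2(\|x\|^p+\|y\|^p)$ (Raynaud–Xu, J. Funct. Anal. 203 (2003), Appendix). Hence an $L^p$ isometry $T$ preserves $\perp$.

If $x\perp y$, then $(x+y)^*(x+y)=|x|^2+|y|^2=(|x|+|y|)^2$. So $|x+y|=|x|+|y|$, $\|x+y\|^p=\|x\|^p+\|y\|^p$, $r(x+y)=r(x)+r(y)$ and $\ell(x+y)=\ell(x)+\ell(y)$. In particular $(\omega+\omega')^{1/p}=\omega^{1/p}+\omega'^{1/p}$ for positive normal functionals with orthogonal supports.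

**Fact 6.** If $M$ has no type $I_2$ summand, every bounded finitely additive map from the projections of $M$ to a Banach space extends to a bounded linear map on $M$ (Bunce–Wright, *The Mackey–Gleason problem*, Bull. AMS 26 (1992)).

**Fact 7.** If $J:A\to B(H)$ is a Jordan \*-homomorphism of a C\*-algebra, there is a projection $z$ in the center of $J(A)''$ such that $zJ$ is a homomorphism and $(1-z)J$ an antihomomorphism (Størmer, Trans. AMS 120 (1965)).

We also use that a positive functional which is completely additive on projections is normal, and that a $\sigma$-weakly (weak\*) closed two-sided ideal of $M$ has the form $Mz$ with $z$ a central projection.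

## 4. What a trace gives, and where it runs out

Suppose $\mathcal M_1$ has a faithful normal tracial state $\tau_0$, and put $h=\tau_0^{1/p}$. Then $h$ commutes with $\mathcal M_1$. For a projection $e$ the elements $eh$ and $e^\perp h$ are disjoint, because $(eh)^*e^\perp h=hee^\perp h=0$ and $eh(e^\perp h)^*=eh^2e^\perp=h^2ee^\perp=0$. So $T(eh)\perp T(e^\perp h)$, and with $K=T(h)$ we get $T(eh)=K\,r(T(eh))$. The candidate for $J$ is $e\mapsto r(T(eh))$, and everything is read off from the single element $K$.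

This uses that $h$ commutes with every $e$. For $\mathcal M_1=M_2(\mathbb C)$, $h=\mathrm{diag}(2,1)$ and $e$ the projection onto $(1,1)$, the matrix $eh^2e^\perp$ has entry $\tfrac12(4-1)=\tfrac32$ between the unit vectors $\tfrac1{\sqrt2}(1,1)$ and $\tfrac1{\sqrt2}(1,-1)$. So $eh$ and $e^\perp h$ are not disjoint, and $T$ need not keep track of them. In $M_2(\mathbb C)$ one can choose a better $h$. In general one cannot. If $0\ne x\in L^p(\mathcal M_1)$ commutes with $\mathcal M_1$, so do $x^*$, $x^*x$ and $|x|^p$. Then the functional $\varphi$ with density $|x|^p$ satisfies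
$$\varphi(ab)=\mathrm{tr}(|x|^pab)=\mathrm{tr}(a|x|^pb)=\mathrm{tr}(|x|^pba)=\varphi(ba),$$
so $\mathcal M_1$ carries a nonzero normal tracial positive functional. A type III algebra has none.

What survives without a trace is that whole corners are disjoint: $eXe\perp e^\perp Xe^\perp$, where $X=L^p(\mathcal M_1)$. So one can attach to $e$ the join of all right supports $r(Tx)$, $x\in eXe$. This join is orthogonal to that of $e^\perp$. But for $e\perp e'$ it is not clear that the joins of $e$ and $e'$ add up to that of $e+e'$: the corner $(e+e')X(e+e')$ also contains $eXe'$, and disjointness says nothing direct about $T$ there. The next section deals with this corner. Each single $x\in eXe'$ carries its own copy of $M_2(\mathbb C)$, together with an element that commutes with that copy. So the trace argument can be run locally, one $x$ at a time.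

## 5. The copy of $M_2(\mathbb C)$ inside an off-diagonal element

From here to the end of Section 9, $T:X=L^p(\mathcal M_1)\to L^p(\mathcal M_2)$ is an isometry, $p\ne2$.

**Lemma 1.** Let $e\perp e'$ be projections in $\mathcal M_1$ and $0\ne x\in eXe'$. Put $l_1=\ell(T|x^*|)$, $r_1=r(T|x^*|)$, $l_2=\ell(T|x|)$, $r_2=r(T|x|)$. Then
$$T(x)=l_1T(x)r_2+l_2T(x)r_1 .$$

To see what it says, take the first example of Section 1 with $n=2$ and $x=e_{12}$. Then $|x^*|=e_{11}$, $|x|=e_{22}$, $l_1=r_1=e_{11}\oplus e_{11}$ and $l_2=r_2=e_{22}\oplus e_{22}$. Here $l_1T(x)r_2=\delta^{1/p}e_{12}\oplus0$ and $l_2T(x)r_1=0\oplus(1-\delta)^{1/p}e_{21}$. The two terms are the multiplicative and the antimultiplicative part.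

*Proof.* **Step 1: the matrix units.** We build the local copy of $M_2(\mathbb C)$ and its commuting element. Let $x=vc$ be the polar decomposition, $c=|x|$. Since $\ell(x)\le e$ and $r(x)\le e'$, we have $v=eve'$, so $v^2=0$. Put $v_{11}=vv^*$, $v_{12}=v$, $v_{21}=v^*$, $v_{22}=v^*v$; these are matrix units. Let
$$\tilde c=vcv^*+c=|x^*|+|x| .$$
As $c=v^*vc=cv^*v$ and $v^2=0$, we have $v\tilde c=v^2cv^*+vc=vc$ and $\tilde cv=vcv^*v+cv^*v\,v=vc$. So $\tilde c=\tilde c^*$ commutes with $v$ and $v^*$, hence with all $v_{ij}$. For $a\in M_2(\mathbb C)$ let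
$$R(a)=T\Bigl(\sum a_{ij}v_{ij}\tilde c\Bigr).$$
Then $R(e_{11})=T(vcv^*)=T|x^*|$, $R(e_{22})=T(c)=T|x|$, and $R(e_{12})=T(vc)=T(x)=:Y$. Put $K=R(1)$.

**Step 2: a Jordan identity for $R$.** Let $q\in M_2(\mathbb C)$ be a projection. Then $\sum q_{ij}v_{ij}$ and $\sum(1-q)_{ij}v_{ij}$ are orthogonal projections commuting with $\tilde c$, so their products with $\tilde c$ are disjoint. By Fact 5, $R(q)\perp R(1-q)$. As $K=R(q)+R(1-q)$, we get $K^*R(q)=R(q)^*R(q)$, and the supports of $R(q)$ lie under those of $K$. Projections span $M_2(\mathbb C)$, so $\ell(R(a))\le\ell(K)$ and $r(R(a))\le r(K)$ for all $a$. A Hermitian $a$ has the form $\lambda q+\mu(1-q)$ with $\lambda,\mu$ real, so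
$$R(a)^*R(a)=\lambda^2R(q)^*R(q)+\mu^2R(1-q)^*R(1-q)=K^*R(a^2).$$
Polarizing, and extending complex-bilinearly from Hermitian matrices ($R(a^*)^*$ is complex linear in $a$),
$$R(a^*)^*R(b)+R(b^*)^*R(a)=K^*R(ab+ba)\qquad(a,b\in M_2(\mathbb C)).\tag{5.1}$$

**Step 3: reading off $Y$.** We insert two choices in (5.1). With $a=1$ it gives $R(b^*)^*K=K^*R(b)$; for $b=e_{12}$, $R(e_{21})^*K=K^*Y$. With $a=e_{11}$, $b=e_{12}$, since $e_{11}e_{12}+e_{12}e_{11}=e_{12}$, it gives
$$R(e_{11})^*Y+R(e_{21})^*R(e_{11})=K^*Y .$$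
Since $R(e_{11})\perp R(e_{22})$ and $K$ is their sum, $R(e_{11})=l_1K=Kr_1$. So $R(e_{11})^*Y=K^*l_1Y$ and $R(e_{21})^*R(e_{11})=R(e_{21})^*Kr_1=K^*Yr_1$. Hence $K^*(l_1Y+Yr_1-Y)=0$. The bracket is fixed by left multiplication with $\ell(K)$, because $l_1\le\ell(K)$ and $\ell(Y)\le\ell(K)$. By Fact 1 it vanishes: $l_1Y+Yr_1=Y$. Multiplying by $l_1$ on the left and $r_1$ on the right gives $2l_1Yr_1=l_1Yr_1$, so $l_1Yr_1=0$. Multiplying by $l_2$ on the left and $r_2$ on the right gives $0=l_2Yr_2$. As $\ell(Y)\le\ell(K)=l_1+l_2$ and $r(Y)\le r(K)=r_1+r_2$, we get $Y=(l_1+l_2)Y(r_1+r_2)=l_1Yr_2+l_2Yr_1$. $\square$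

For a projection $e\in\mathcal M_1$ put
$$f_\ell(e)=\bigvee\{\ell(Tx):x\in eXe\},\qquad f_r(e)=\bigvee\{r(Tx):x\in eXe\}.$$
Below, $f$ stands for either of the two. Clearly $f(e)\le f(\tilde e)$ for $e\le\tilde e$, and $T(eXe)\subset f_\ell(e)L^p(\mathcal M_2)f_r(e)$.

**Lemma 2.** (a) $f_\ell,f_r$ are completely additive on orthogonal families of projections, and $f(e)\ne0$ if $e\ne0$.
(b) For all projections $e$ and all $x\in X$,
$$T(exe)=f_\ell(e)T(x)f_r(e),\qquad T(ex+xe)=f_\ell(e)T(x)+T(x)f_r(e).$$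

*Proof.* **Step 1: finite additivity.** Let $e\perp e'$. For $y\in eXe$ and $y'\in e'Xe'$ we have $y\perp y'$, so $Ty\perp Ty'$; hence $f(e)\perp f(e')$. For $x\in eXe'$ we have $|x^*|\in eXe$ and $|x|\in e'Xe'$. So in Lemma 1 $l_1\le f_\ell(e)$, $r_1\le f_r(e)$, $l_2\le f_\ell(e')$, $r_2\le f_r(e')$, and
$$T(eXe')\subset f_\ell(e)L^p(\mathcal M_2)f_r(e')+f_\ell(e')L^p(\mathcal M_2)f_r(e).\tag{5.2}$$
Exchanging $e$ and $e'$ gives the same inclusion for $T(e'Xe)$. Since $(e+e')X(e+e')$ is the sum of its four corners, $f(e+e')\le f(e)+f(e')$; the reverse inequality is monotonicity.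

**Step 2: complete additivity.** Let $e=\sum e_i$, let $e_F$ be the finite partial sums, and $x\in eXe$. By Fact 1, $x=\lim_Fe_Fxe_F$ in norm, and $r(T(e_Fxe_F))\le f_r(e_F)=\sum_{i\in F}f_r(e_i)\le s:=\sum f_r(e_i)$. So $T(e_Fxe_F)s=T(e_Fxe_F)$, and in the limit $T(x)s=T(x)$. Hence $f_r(e)\le s$, and $f_r(e)\ge s$ by monotonicity. The same argument with left supports treats $f_\ell$. If $e\ne0$, then $eXe\ne0$ and $T$ is injective, so $f(e)\ne0$.

**Step 3: part (b).** Write $x=exe+o+e^\perp xe^\perp$ with $o=exe^\perp+e^\perp xe$. By definition of $f$ and (5.2), $T(exe)\in f_\ell(e)L^pf_r(e)$, $T(e^\perp xe^\perp)\in f_\ell(e^\perp)L^pf_r(e^\perp)$, and $T(o)=A+B$ with $A\in f_\ell(e)L^pf_r(e^\perp)$, $B\in f_\ell(e^\perp)L^pf_r(e)$. As $f(e)\perp f(e^\perp)$, multiplying by $f_\ell(e)$ on the left and $f_r(e)$ on the right kills everything but $T(exe)$: this is the first formula. Moreover $f_\ell(e)T(x)=T(exe)+A$ and $T(x)f_r(e)=T(exe)+B$, with sum $2T(exe)+T(o)$. Since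 $ex+xe=2exe+o$, the second formula follows. $\square$

## 6. From additive projection maps to Jordan maps

**Lemma 3.** $f_\ell$ and $f_r$ extend to normal injective Jordan \*-homomorphisms $J_\ell,J_r:\mathcal M_1\to\mathcal M_2$, and
$$T(ax+xa)=J_\ell(a)T(x)+T(x)J_r(a),\qquad a\in\mathcal M_1,\ x\in X.\tag{6.1}$$

*Proof.* **Step 1: cutting off the summands that Fact 6 does not cover.** The abelian summand of $\mathcal M_1$ is an abelian algebra $A_1$, the type $I_2$ summand is $M_2(A_2)$ with $A_2$ abelian. By Zorn's lemma there is a maximal orthogonal family of projections $p$ in $A_i$ that are supports of normal states of $A_i$, and its sum is $1$. On $A_1p$ use the corresponding state $\phi$, on $M_2(A_2p)$ use $\mathrm{Tr}\otimes\phi$. So $\mathcal M_1=\mathcal M_0\oplus\bigoplus_jM_j$, where $\mathcal M_0$ has no abelian and no type $I_2$ summand, and each $M_j$ is abelian or of type $I_2$ and has a faithful normal tracial positive functional $\varphi_j$. Let $1_j$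 denote the units of the summands, including $1_0$.

**Step 2: linear extension on $\mathcal M_0$.** There $f$ is bounded and finitely additive, so Fact 6 gives a bounded linear extension.

**Step 3: linear extension on $M_j$.** Here the trace argument of Section 4 works. The element $h_j=\varphi_j^{1/p}$ commutes with $M_j$, since $\sigma^{\varphi_j}$ is trivial. Put $K=T(h_j)$. For a projection $e\in M_j$, $h_j=eh_je+(1_j-e)h_j(1_j-e)$, so $K=T(eh_je)+T((1_j-e)h_j(1_j-e))$. The first summand lies in $f_\ell(e)L^pf_r(e)$, the second in the corner of the orthogonal projections $f_\ell(1_j-e),f_r(1_j-e)$. Hence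
$$T(eh_j)=Kf_r(e)=f_\ell(e)K .$$
In particular $r(T(eh_j))\le r(K)$ and $\ell(T(eh_j))\le\ell(K)$. Since $M_jh_j$ is dense in $L^p(M_j)=1_jX1_j$ and projections span a norm dense subspace of $M_j$, all $T(x)$ with $x\in1_jX1_j$ have supports under those of $K$. So $f_r(1_j)=r(K)$ and $f_\ell(1_j)=\ell(K)$.

For Hermitian $a\in M_j$ choose finite-spectrum $a_n=a_n^*\in\{a\}''$ with $a_n\to a$ in norm. For orthogonal projections $e_i$ put $J_r(\sum\lambda_ie_i)=\sum\lambda_if_r(e_i)$. By additivity of $f_r$ this does not change under refinement, and inside the abelian algebra $\{a\}''$ any two finite-spectrum elements have a common refinement. So $J_r(a_n)-J_r(a_m)=J_r(a_n-a_m)$, and this has norm at most $\|a_n-a_m\|$ since the $f_r(e_i)$ are orthogonal projections. Let $J_r(a)=\lim J_r(a_n)\in f_r(1_j)\mathcal M_2f_r(1_j)$; it is Hermitian with $\|J_r(a)\|\le\|a\|$. By linearity and continuity $KJ_r(a)=T(ah_j)$. This equation determines $J_r(a)$ because $f_r(1_j)=r(K)$ (Fact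 1). So $J_r$ is well defined, real linear and bounded on Hermitian elements; extend it complex linearly. Define $J_\ell$ in the same way, using $J_\ell(a)K=T(ah_j)$ and $f_\ell(1_j)=\ell(K)$.

**Step 4: the Jordan property and gluing.** In every summand $J$ maps orthogonal projections to orthogonal projections. So for Hermitian $a$ with finite spectrum, $J(a)$ is Hermitian, $J(a^2)=J(a)^2$ and $\|J(a)\|\le\|a\|$. By continuity this holds for all Hermitian $a$. Polarizing, $J(bc+cb)=J(b)J(c)+J(c)J(b)$ for Hermitian $b,c$; writing $a=b+ic$ gives $J(a^2)=J(a)^2$ for all $a$. So $J$ is a Jordan \*-homomorphism on each summand. The ranges on the summands lie in the corners of the orthogonal projections $f(1_i)$. So $J(a)=\sum_iJ(a1_i)$ (strong sum) defines a Jordan \*-homomorphism on $\mathcal M_1$, and it extends $f$ by complete additivity.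

**Step 5: normality and injectivity.** $J$ is positive, as $J(b^2)=J(b)^2\ge0$ for Hermitian $b$. For $\omega\in(\mathcal M_2)_*^+$ the functional $\omega\circ J$ is positive and completely additive on projections, hence normal. So $J$ is normal. Let $J(a)=0$ with $a=a^*$. Then $J(a^2)=0$, and from $\epsilon1_{[\epsilon,\infty)}(a^2)\le a^2$ we get $f(1_{[\epsilon,\infty)}(a^2))=0$ for all $\epsilon>0$. By Lemma 2(a) these projections vanish, so $a=0$. Since $\ker J$ is \*-closed, $J$ is injective.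

**Step 6: formula (6.1).** For projections $a$ it is Lemma 2(b). By linearity and norm density of the span of projections it holds for all $a$. $\square$

Now $2axa=a(ax+xa)+(ax+xa)a-(a^2x+xa^2)$. Applying (6.1) with $a$ to $ax+xa$, then with $a$ to $x$, and with $a^2$ to $x$, the terms $J_\ell(a)^2T(x)$ and $T(x)J_r(a)^2$ cancel, and $2T(axa)=2J_\ell(a)T(x)J_r(a)$. Linearizing in $a$,
$$T(axb+bxa)=J_\ell(a)T(x)J_r(b)+J_\ell(b)T(x)J_r(a).\tag{6.2}$$

## 7. Commutators split $T$ into a bimodule map and an anti-bimodule map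

Identity (6.2) is symmetric in $a,b$. To use modular theory we want $T(axb)$ itself. The example $x\mapsto x\oplus x^t$ shows that both orders occur, so we must split $T$ in two.

Let $g$ be the largest central projection with $g\mathcal M_1$ abelian, and $\mathcal M'=(1-g)\mathcal M_1$. It has no nonzero abelian summand.

**Lemma 4.** In $\mathcal M'$:
(a) a weak\*-closed two-sided ideal containing all commutators is $\mathcal M'$;
(b) a weak\*-closed subalgebra $R$ containing all commutators is $\mathcal M'$.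

*Proof.* (a) The ideal is $\mathcal M'c$ with $c$ a central projection. All commutators of $\mathcal M'(1-c)$ vanish, so this summand is abelian, hence zero, and $c=1$.

(b) For $r,s\in R$ and $m,m'\in\mathcal M'$,
$$[r,s]m=[r,sm]-s[r,m]\in R,\qquad m'[r,s]m=[m',[r,s]m]+[r,s]mm'\in R .$$
So the weak\*-closed two-sided ideal $\mathcal M'c$ generated by $[R,R]$ lies in $R$. Then $R(1-c)$ is commutative, and it contains all commutators of $\mathcal M'(1-c)$. Let $e$ be a projection of $\mathcal M'(1-c)$, let $f=(1-c)-e$, and let $y\in\mathcal M'(1-c)$. The elements $eyf=[e,eyf]$ and $fy^*e=[f,fy^*e]$ are commutators, so they commute: $eyfy^*e=fy^*eyf$. The left side lies in the corner of $e$, the right side in the corner of $f$, so both are $0$ and $eyf=0$. Thus all projections of $\mathcal M'(1-c)$ are central, this algebra is abelian, hence zero. So $c=1$ and $R=\mathcal M'$. $\square$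

*The projections $z_\ell,z_r$.* For $\bullet=\ell,r$ apply Fact 7 to $J_\bullet|_{\mathcal M'}$ acting on the Hilbert space $J_\bullet(1-g)H$. It gives a projection $z'_\bullet\le J_\bullet(1-g)$ in $\mathcal M_2$, commuting with $J_\bullet(\mathcal M')$, such that on $\mathcal M'$ the map $z'_\bullet J_\bullet$ is a homomorphism and $z''_\bullet J_\bullet$ an antihomomorphism, where $z''_\bullet=J_\bullet(1-g)-z'_\bullet$. For a projection $e$ additivity gives $f_\bullet(e)=f_\bullet(ge)+f_\bullet((1-g)e)$ with the terms under $f_\bullet(g)$ and $f_\bullet(1-g)$, so $f_\bullet(g)f_\bullet(e)=f_\bullet(e)f_\bullet(g)=f_\bullet(ge)$. By density $J_\bullet(g)J_\bullet(a)=J_\bullet(a)J_\bullet(g)=J_\bullet(ga)$ for all $a$. If $e,e'\le g$ are projections, then $e=ee'+e(g-e')$ and $e'=ee'+e'(g-e)$ are orthogonal decompositions, and additivity gives $f_\bullet(e)f_\bullet(e')=f_\bullet(ee')$; so $J_\bullet|_{g\mathcal M_1}$ is a homomorphism. Put $z_\bullet=J_\bullet(g)+z'_\bullet$,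 so $J_\bullet(1)-z_\bullet=z''_\bullet$. Then $z_\bullet$ commutes with $J_\bullet(\mathcal M_1)$,
$$\pi_\bullet=z_\bullet J_\bullet\ \text{ is a normal \*-homomorphism},\qquad\rho_\bullet=(J_\bullet(1)-z_\bullet)J_\bullet\ \text{ is a normal \*-antihomomorphism}$$
on $\mathcal M_1$, and $\rho_\bullet(g)=0$.

**Lemma 5.** $T=T_1+T_2$ with $T_1=z_\ell Tz_r=Tz_r=z_\ell T$, $T_2=(J_\ell(1)-z_\ell)T(J_r(1)-z_r)$, and for $a,b\in\mathcal M_1$, $x\in X$,
$$T_1(axb)=\pi_\ell(a)T_1(x)\pi_r(b),\qquad T_2(axb)=\rho_\ell(b)T_2(x)\rho_r(a).$$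

*Proof.* **Step 1: splitting along $g$.** Since $gX=gXg$, we have $T(gX)\subset J_\ell(g)L^pJ_r(g)$ and $T((1-g)X)\subset J_\ell(1-g)L^pJ_r(1-g)$. So everything splits along $X=gX\oplus(1-g)X$.

**Step 2: the abelian part.** Let $x\in gX$ and let $e\le g$ be a projection. Then $e$ is central in $\mathcal M_1$, so $ex=xe=exe$, and Lemma 2(b) gives $T(ex)=f_\ell(e)T(x)f_r(e)$ and $2T(ex)=f_\ell(e)T(x)+T(x)f_r(e)$. Multiply the second by $f_\ell(e)$ on the left: $2T(ex)=f_\ell(e)T(x)+T(ex)$, so $f_\ell(e)T(x)=T(ex)$. Multiplying by $f_r(e)$ on the right gives $T(x)f_r(e)=T(ex)$. By linearity and density $T(axb)=J_\ell(ga)T(x)J_r(gb)$ for $x\in gX$. As $z_\bullet J_\bullet(g)=J_\bullet(g)$, on $gX$ we have $T=T_1$, $T_2=0$ and $T_1(axb)=\pi_\ell(a)T_1(x)\pi_r(b)$.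

**Step 3: four components on $(1-g)X$.** In the rest of the proof $a,b,c\in\mathcal M'$, $x\in(1-g)X$, and $1$ is the unit of $\mathcal M'$. For $z\in\{z'_\ell,z''_\ell\}$ and $z'\in\{z'_r,z''_r\}$ put $S=zT(\cdot)z'$, $\alpha=zJ_\ell$, $\beta=z'J_r$ on $\mathcal M'$. On $(1-g)X$, $T$ is the sum of these four maps $S$. Since $z,z'$ commute with the ranges of $J_\ell,J_r$ on $\mathcal M'$, (6.2) gives
$$S(axb+bxa)=\alpha(a)S(x)\beta(b)+\alpha(b)S(x)\beta(a),\qquad S(cxc)=\alpha(c)S(x)\beta(c).\tag{7.1}$$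
Also $\alpha(1)S=S=S\beta(1)$.

**Step 4: the mixed components vanish.** Let $\alpha$ be a homomorphism and $\beta$ an antihomomorphism. Then
$$S(abxba)=\alpha(a)S(bxb)\beta(a)=\alpha(a)\alpha(b)S(x)\beta(b)\beta(a)=\alpha(ab)S(x)\beta(ab)=S(abxab),$$
so $S(abx[a,b])=0$. Replacing $a$ by $a+1$ and subtracting gives $S(bx[a,b])=0$; then replacing $b$ by $b+1$ gives $S(x[a,b])=0$ for all $a,b,x$. The set $I=\{c:S(xc)=0\ \forall x\}$ is a left ideal, since $x(mc)=(xm)c$. It contains all commutators. If $c_i\to c$ boundedly and weak\*, then $xc_i\to xc$ weakly, so $S(xc_i)\to S(xc)$ weakly. So the bounded parts of $I$ are weak\*-closed, and $I$ is weak\*-closed by Krein–Šmulian. For $c\in I$ we have $cb=bc+[c,b]\in I$, so $I$ is two-sided. By Lemma 4(a) $I=\mathcal M'$, and $S=0$.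

Let $\alpha$ be an antihomomorphism and $\beta$ a homomorphism. Then $S(abxba)=\alpha(a)\alpha(b)S(x)\beta(b)\beta(a)=\alpha(ba)S(x)\beta(ba)=S(baxba)$, so $S([a,b]xba)=0$. Replacing $a$ by $a+1$ gives $S([a,b]xb)=0$, and then $b$ by $b+1$ gives $S([a,b]x)=0$. The set $\{c:S(cx)=0\ \forall x\}$ is a weak\*-closed right ideal by the same argument, it contains all commutators, and $bc=cb-[c,b]$ shows that it is two-sided. By Lemma 4(a) $S=0$.

**Step 5: both homomorphisms.** We measure the failure of the bimodule rule by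
$$\Gamma(a,b;x)=S(axb)-\alpha(a)S(x)\beta(b),$$
which is antisymmetric in $a,b$ by (7.1). Using $\alpha(c)S(x)\beta(c)=S(cxc)$,
$$\Gamma(ac,c;x)=S(a\,cxc)-\alpha(a)S(cxc)=\Gamma(a,1;cxc),\qquad\Gamma(c,ca;x)=S(cxc\,a)-S(cxc)\beta(a)=\Gamma(1,a;cxc).$$
So
$$\Gamma(ca,c;x)=-\Gamma(c,ca;x)=-\Gamma(1,a;cxc)=\Gamma(a,1;cxc)=\Gamma(ac,c;x),$$
that is, $\Gamma([a,c],c;x)=0$. Replacing $c$ by $c+1$ gives $\Gamma([a,c],1;x)=0$. Let $R=\{b:\Gamma(b,1;x)=0\ \forall x\}$. It contains all commutators. It is weak\*-closed, by Krein–Šmulian as in Step 4 and since $\alpha$ is normal. It is a subalgebra because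
$$\Gamma(ab,1;x)=\bigl(S(a\,bx)-\alpha(a)S(bx)\bigr)+\alpha(a)\bigl(S(bx)-\alpha(b)S(x)\bigr)=\Gamma(a,1;bx)+\alpha(a)\Gamma(b,1;x).$$
By Lemma 4(b) $R=\mathcal M'$, so $S(ax)=\alpha(a)S(x)$. By antisymmetry $\Gamma(1,a;x)=0$, so $S(xa)=S(x)\beta(a)$.

**Step 6: both antihomomorphisms.** Regard $(1-g)X$ as a bimodule over $\mathcal M'^{op}$ by $a\circ x\circ b=bxa$. On $\mathcal M'^{op}$ the maps $\alpha,\beta$ are homomorphisms. Identity (7.1) is unchanged, being symmetric in $a,b$. Weak\*-closed subalgebras of $\mathcal M'$ and of $\mathcal M'^{op}$ are the same sets, and commutators only change sign, so Lemma 4(b) holds for $\mathcal M'^{op}$. Step 5 therefore applies and gives $S(a\circ x\circ b)=\alpha(a)S(x)\beta(b)$, that is, $S(bxa)=\alpha(a)S(x)\beta(b)$.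

**Step 7: collecting.** The components $z'_\ell Tz''_r$ and $z''_\ell Tz'_r$ vanish on $(1-g)X$. So $T=T_1+T_2$ and $T_1=Tz_r=z_\ell T$. For $a,b\in\mathcal M_1$ split $a,b,x$ along $g$; the cross terms vanish because $J_\bullet(g)\perp z'_\bullet$ and $\rho_\bullet(g)=0$. Steps 2, 5 and 6 then give the two formulas. $\square$

## 8. Bimodule maps intertwine modular groups

Suppose $S:L^p(N)\to L^p(M)$ satisfies $S(axb)=\alpha(a)S(x)\beta(b)$ for two homomorphisms. If $\chi$ is faithful and $h=\chi^{1/p}$, then $S(ah)=\alpha(a)K$ with $K=S(h)=uk$, so $S$ is known once $\alpha$ and $K$ are. We want to compare $\alpha$ and $\beta$ through $u$, and to see $\beta(N)$ as the range of a conditional expectation. From $ha=\sigma_{-i/p}(a)h$ one gets at once only a relation for $k^2=K^*K$, namely $k^2\beta(a)=\beta(\sigma_{-2i/p}(a))k^2$. What is needed is the same for $k$. In matrices this is linear algebra. The maps $y\mapsto k^2yk^{-2}$ and $a\mapsto h^2ah^{-2}$ are diagonalizable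 with positive eigenvalues, and $\beta$ intertwines them. So it maps eigenvectors to eigenvectors for the same eigenvalue, and hence intertwines all their complex powers. In general a periodic entire function replaces the eigenvectors.

**Lemma 6.** Let $N$ be a von Neumann algebra with faithful $\chi\in N_*^+$, $h=\chi^{1/p}$; let $\alpha,\beta:N\to M$ be normal \*-homomorphisms, and $S:L^p(N)\to L^p(M)$ bounded linear with $S(axb)=\alpha(a)S(x)\beta(b)$. Let $K=S(h)=uk$ (polar decomposition) with $\ell(K)=\alpha(1)$, $r(K)=\beta(1)=:q$, and $k=\omega^{1/p}$, $\omega\in M_*^+$.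

(i) $\alpha(a)u=u\beta(a)$, $\alpha(a)=u\beta(a)u^*$ and $\sigma^\omega_t(\beta(a))=\beta(\sigma^\chi_t(a))$ for $a\in N$, where $\sigma^\omega$ is the modular group of $\omega|_{qMq}$.

(ii) If $\omega\circ\beta\le\chi$, there are $d\in Z(N)$, $0\le d\le1$, with $\omega\circ\beta=\chi(d\,\cdot)$ and $s(d)=c$, where $\ker\beta=N(1-c)$, and a faithful normal conditional expectation $E:qMq\to\beta(N)$ with
$$S(\psi^{1/p})=u(\psi\circ Q)^{1/p}\ \ (\psi\in N_*^+),\qquad Q(y)=d\,\beta_c^{-1}(E(qyq)),\quad\beta_c=\beta|_{Nc}.$$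

*Proof.* If $q=0$, then $K=0$, $S=0$ (as $S(ah)=\alpha(a)K$), $\alpha=\beta=0$, and everything is trivial. Let $q\ne0$ and $B=qMq$; $\omega$ is faithful on $B$. Let $\sigma=\sigma^\chi$ and $D=D_\chi$.

**Step 1: the relation for $k^2$.** Let $a\in N_a$. Applying $S$ to $ha=\sigma_{-i/p}(a)h$ gives $K\beta(a)=\alpha(\sigma_{-i/p}(a))K$. Taking adjoints, $\beta(a^*)K^*=K^*\alpha(\sigma_{i/p}(a^*))$; with $b=\sigma_{i/p}(a^*)$ this reads $\beta(\sigma_{-i/p}(b))K^*=K^*\alpha(b)$, for every $b\in N_a$. Hence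
$$k^2\beta(a)=K^*K\beta(a)=K^*\alpha(\sigma_{-i/p}(a))K=\beta(\sigma_{-2i/p}(a))k^2.\tag{8.1}$$

**Step 2: a periodic entire function.** We pass from $k^2$ to all powers of $k$. Work in the spaces $L^s(B)$, realized on the Hilbert space $\mathcal H$ of $B\rtimes_{\sigma^\omega}\mathbb R$, where $k=D_\omega^{1/p}$ is positive, self-adjoint and injective. For fixed $a\in N_a$ put $y_w=\beta(\sigma_w(a))$, an entire function of $w$ that is bounded on horizontal strips. The operator $k^2y_w$ is closed, and (8.1) for $\sigma_w(a)$ says that it is the closure of $y_{w-2i/p}k^2$. So for $\zeta$ in the domain of $k^2$, $y_w\zeta$ is in the domain of $k^2$ and $k^2y_w\zeta=y_{w-2i/p}k^2\zeta$. For $\xi,\eta\in\mathcal H_0=\bigcup_n1_{[1/n,n]}(k)\mathcal H$ let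
$$G(w)=\langle y_wk^{ipw}\xi,\;k^{ip\bar w}\eta\rangle .$$
$G$ is entire and bounded on horizontal strips of finite width. Since $ip(w-\tfrac{2i}p)=ipw+2$ and $ip\,\overline{(w-\tfrac{2i}p)}=ip\bar w-2$,
$$G(w-\tfrac{2i}p)=\langle y_{w-2i/p}k^2k^{ipw}\xi,\,k^{-2}k^{ip\bar w}\eta\rangle=\langle k^2y_wk^{ipw}\xi,\,k^{-2}k^{ip\bar w}\eta\rangle=G(w).$$
So $G$ is bounded and entire, hence constant by Liouville's theorem.

**Step 3: two values of $G$.** For $t\in\mathbb R$, $G(t)=G(0)$ gives $k^{-ipt}y_tk^{ipt}=y_0$. As $k^{ipt}=D_\omega^{it}$, this says $\sigma^\omega_t(\beta(a))=\beta(\sigma_t(a))$ for $a\in N_a$, and by density and normality for all $a\in N$.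

Next, $G(-i/p)=G(0)$ gives $\langle y_{-i/p}k\xi,k^{-1}\eta\rangle=\langle y_0\xi,\eta\rangle$. Put $\eta=k\eta'$ with $\eta'\in\mathcal H_0$: $\langle y_{-i/p}k\xi,\eta'\rangle=\langle y_0\xi,k\eta'\rangle$. Since $\mathcal H_0$ is a core for $k=k^*$, $y_0\xi$ is in the domain of $k$ and $ky_0\xi=y_{-i/p}k\xi$ for $\xi\in\mathcal H_0$. For $\xi$ in the domain of $k$ choose $\xi_n\in\mathcal H_0$ with $\xi_n\to\xi$, $k\xi_n\to k\xi$ and use that $k$ is closed. Thus $ky_0$ extends $y_{-i/p}k$, and as measurable operators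
$$k\beta(a)=\beta(\sigma_{-i/p}(a))k,\qquad a\in N_a.\tag{8.2}$$

**Step 4: end of (i).** By Step 1 and (8.2), $\alpha(\sigma_{-i/p}(a))uk=K\beta(a)=uk\beta(a)=u\beta(\sigma_{-i/p}(a))k$. As $\ell(k)=q$ and $uq=u$, Fact 1 gives $\alpha(b)u=u\beta(b)$ for $b\in\sigma_{-i/p}(N_a)=N_a$, hence for all $b\in N$ by normality. Since $uu^*=\ell(K)=\alpha(1)$, $\alpha(b)=\alpha(b)uu^*=u\beta(b)u^*$.

**Step 5: $\omega\circ\beta$ has the modular behavior of $\chi$.** Now assume $\chi_1:=\omega\circ\beta\le\chi$ and let $D_1\in L^1(N)$ be the density of $\chi_1$. For $a\in N_a$, by (i) $\beta(a)$ is entire for $\sigma^\omega$, and $D_\omega\beta(a)=\beta(\sigma_{-i}(a))D_\omega$. So for $b\in N$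
$$\chi_1(ab)=\mathrm{tr}(D_\omega\beta(a)\beta(b))=\mathrm{tr}(\beta(\sigma_{-i}(a))D_\omega\beta(b))=\mathrm{tr}(D_\omega\beta(b)\beta(\sigma_{-i}(a)))=\chi_1(b\,\sigma_{-i}(a)).$$
In terms of $D_1$ this is $\mathrm{tr}(D_1ab)=\mathrm{tr}(\sigma_{-i}(a)D_1b)$ for all $b$, that is, $D_1a=\sigma_{-i}(a)D_1$.

**Step 6: a central Radon–Nikodym derivative.** For $b\in N$, $\|D_1^{1/2}b\|_2^2=\chi_1(bb^*)\le\chi(bb^*)=\|D^{1/2}b\|_2^2$. As $D^{1/2}N$ is dense in $L^2(N)$, there is a contraction $C$ on $L^2(N)$ with $C(D^{1/2}b)=D_1^{1/2}b$. It commutes with the right action of $N$, hence is left multiplication by some $c_0\in N$, $\|c_0\|\le1$. So $D_1^{1/2}=c_0D^{1/2}$ and $D_1=D^{1/2}dD^{1/2}$ with $d=c_0^*c_0$, $0\le d\le1$. For $a\in N_a$, Step 5 gives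
$$D^{1/2}d\,\sigma_{-i/2}(a)D^{1/2}=D_1a=\sigma_{-i}(a)D_1=D^{1/2}\sigma_{-i/2}(a)\,d\,D^{1/2},$$
where we used $D^{1/2}a=\sigma_{-i/2}(a)D^{1/2}$ on the left and $D^{1/2}\sigma_{-i/2}(a)=\sigma_{-i}(a)D^{1/2}$ on the right. As $D^{1/2}$ has full supports, $d$ commutes with $\sigma_{-i/2}(N_a)=N_a$, so $d\in Z(N)$. Central elements are fixed by $\sigma$ and so commute with $D$. Thus $D_1=dD$, that is, $\chi_1=\chi(d\,\cdot)$. For $a\ge0$ we have $\chi(da)=\omega(\beta(a))=0$ if and only if $\beta(a)=0$. With $a=1-c$ this gives $d(1-c)=0$, so $s(d)\le c$. With $a=1-s(d)$ it gives $\beta(1-s(d))=0$, so $1-s(d)\le1-c$. Hence $s(d)=c$.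

**Step 7: the expectation and the formula.** $A=\beta(N)$ is a von Neumann subalgebra of $B$ with unit $q$, and $\sigma^\omega_t(A)=A$ by (i). By Takesaki's theorem there is a faithful normal conditional expectation $E:B\to A$ with $\omega\circ E=\omega$. By Facts 3 and 4, $L^p(Nc)\cong L^p(A)\subset L^p(B)=qL^p(M)q$ defines an isometry $\nu:L^p(Nc)\to L^p(M)$ with $\nu(axb)=\beta(a)\nu(x)\beta(b)$ for $a,b\in N$ and $\nu(\theta^{1/p})=(\theta\circ\beta_c^{-1}\circ E(q\cdot q))^{1/p}$. For $\psi\in N_*^+$ we have $d^{1/p}\psi^{1/p}=(\psi(d\,\cdot))^{1/p}\in L^p(Nc)$, since $d$ is central and $s(d)=c$. Let $S'(x)=u\,\nu(d^{1/p}x)$. Then $S'(\psi^{1/p})=u(\psi\circ Q)^{1/p}$. It remains to see $S=S'$. For $a'\in A$, $\chi(d\,\beta_c^{-1}(a'))=\chi_1(\beta_c^{-1}(a'))=\omega(a')$, so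
$$\nu(d^{1/p}h)=(\omega\circ E(q\cdot q))^{1/p}=\omega^{1/p}=k .$$
So for $a\in N$, $S'(ah)=u\beta(a)k=\alpha(a)uk=S(ah)$. As $Nh$ is dense, $S=S'$. $\square$

## 9. Norming functionals, gluing, and the proof of Theorem 1

Lemma 6(ii) needs $\omega\circ\beta\le\chi$. This comes from a second use of the isometry: it pins down a norming functional. Then the formulas on the corners $e\mathcal M_1e$ have to be glued.

Write $J=J_r$. Let $0\ne\chi\in(\mathcal M_1)_*^+$, $e=s(\chi)$, $N=e\mathcal M_1e$, so $L^p(N)=eXe$, and $h=\chi^{1/p}$. Put $K_i=T_i(h)=u_ik_i$ (polar decompositions), $k_i=\omega_i^{1/p}$ for $i=1,2$, $q_1=\pi_r(e)=z_rf_r(e)$ and $q_2=\rho_r(e)$. So $q_1+q_2=J(e)$.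

**Step 1: supports.** We verify the support hypotheses of Lemma 6. First $r(K_1)=q_1$. Since $K_1=T_1(he)=K_1\pi_r(e)$, $r(K_1)\le q_1$. Let $y=q_1-r(K_1)$. For $a\in N$, $T_1(ah)y=\pi_\ell(a)K_1y=0$, so by density $T_1(x)y=0$ for all $x\in eXe$. As $y\le z_r$, $T(x)y=T(x)z_ry=T_1(x)y=0$. Hence $y\perp f_r(e)$; but $y\le q_1\le f_r(e)$, so $y=0$.

Next $\ell(K_1)=\pi_\ell(e)$: $K_1=T_1(eh)=\pi_\ell(e)K_1$, and with $y=\pi_\ell(e)-\ell(K_1)$ we have $yT_1(ha)=yK_1\pi_r(a)=0$. By density of $hN$, $yT(x)=yz_\ell T(x)=yT_1(x)=0$ on $eXe$, so $y\perp f_\ell(e)$, $y\le f_\ell(e)$ and $y=0$.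

For $r(K_2)=q_2$: $K_2=T_2(eh)=K_2\rho_r(e)$, and with $y=q_2-r(K_2)$, $T_2(ha)y=\rho_\ell(a)K_2y=0$. So $T(x)y=T_2(x)y=0$ on $eXe$, and $y=0$ as before. Finally $\ell(K_2)=\rho_\ell(e)$: $K_2=T_2(he)=\rho_\ell(e)K_2$, and with $y=\rho_\ell(e)-\ell(K_2)$, $yT_2(ah)=yK_2\rho_r(a)=0$. So $yT(x)=yT_2(x)=0$ on $eXe$ and $y=0$.

So Lemma 6(i) applies to $T_1|_{L^p(N)}$ with $\alpha=\pi_\ell$, $\beta=\pi_r$. It also applies to the map $x^{op}\mapsto T_2(x)$ on $L^p(N^{op})$, with $\chi^{op}$ and the homomorphisms $\alpha(a^{op})=\rho_\ell(a)$, $\beta(a^{op})=\rho_r(a)$, because $a^{op}x^{op}b^{op}=(bxa)^{op}$ and $T_2(bxa)=\rho_\ell(a)T_2(x)\rho_r(b)$. As $z_\ell$ and $z_r$ separate the supports of $K_1$ and $K_2$, the polar decomposition of $T(h)$ is $T(h)=uk$ with $u=u_1+u_2$, $k=k_1+k_2$, and $u^*u=q_1+q_2=J(e)$. In particular $r(T(\chi^{1/p}))=J(s(\chi))$.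

**Step 2: the norm identity $\omega_1\circ\pi_r+\omega_2\circ\rho_r=\chi$ on $N$.** On $L^p(N)$ let $F(x)=\mathrm{tr}(k^{p-1}u^*T(x))$, with $k^0:=J(e)$ and $h^0:=e$ if $p=1$. As $T$ is isometric, $\|F\|\le\|k\|_p^{p-1}=\|h\|_p^{p-1}$ and $F(h)=\mathrm{tr}(k^{p-1}k)=\|k\|_p^p=\|h\|_p^p$. The functional $\mathrm{tr}(h^{p-1}\,\cdot)$ has the same two properties. We claim $F=\mathrm{tr}(h^{p-1}\,\cdot)$.

For $p>1$ both have norm exactly $\|h\|^{p-1}$ and attain it at $h$, hence so does their mean. The dual $L^{p'}(N)$ is strictly convex, so they coincide. For $p=1$, $F=\mathrm{tr}(b\,\cdot)$ with $b\in N$, $\|b\|\le1$ and $\chi(b)=\chi(e)$. So $\chi(e-\mathrm{Re}\,b)=0$ with $e-\mathrm{Re}\,b\ge0$, and $\mathrm{Re}\,b=e$ since $\chi$ is faithful on $N$. Then $b=e+ic$ with $c=c^*$, and $\|b\|^2=\|e+c^2\|\le1$ forces $c=0$.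

Now put $x=ah$, $a\in N$. Since $T_1(ah)=\pi_\ell(a)u_1k_1=u_1\pi_r(a)k_1$ by Lemma 6(i), and $T_2(ah)=K_2\rho_r(a)$,
$$u^*T(ah)=\pi_r(a)k_1+k_2\rho_r(a).$$
Also $k^{p-1}=k_1^{p-1}+k_2^{p-1}$ with orthogonal supports $q_1,q_2$ (for $p=1$: $k_i^0=q_i$), so the cross terms vanish and
$$F(ah)=\mathrm{tr}(k_1^{p-1}\pi_r(a)k_1)+\mathrm{tr}(k_2^{p-1}k_2\rho_r(a))=\omega_1(\pi_r(a))+\omega_2(\rho_r(a)).$$
On the other side $\mathrm{tr}(h^{p-1}ah)=\mathrm{tr}(h^pa)=\chi(a)$.

**Step 3: the local formula.** By Step 2, $\omega_1\circ\pi_r\le\chi$ and $\omega_2\circ\rho_r\le\chi$ on $N$, so Lemma 6(ii) applies to both maps of Step 1. It gives $d_1,d_2\in Z(N)$ with $\omega_1\circ\pi_r=\chi(d_1\,\cdot)$, $\omega_2\circ\rho_r=\chi(d_2\,\cdot)$. By Step 2, $\chi((e-d_1-d_2)a)=0$ for $a\in N$; with $a=e-d_1-d_2$ we get $d_1+d_2=e$. It also gives normal positive maps $Q_1,Q_2:\mathcal M_2\to N$ (for $Q_2$ we identify $N^{op}$ with $N$ as an ordered space) with $Q_i(y)=Q_i(q_iyq_i)$ and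
$$Q_1(\pi_r(a))=d_1a,\qquad Q_2(\rho_r(a))=d_2a\qquad(a\in N).$$
The last two hold since $s(d_i)$ is the complement, within $N$, of the corresponding kernel projection. Let $Q_e=Q_1+Q_2$. For $\psi\in N_*^+$ the functionals $\psi\circ Q_1,\psi\circ Q_2$ have orthogonal supports under $q_1,q_2$, so $(\psi\circ Q_e)^{1/p}=(\psi\circ Q_1)^{1/p}+(\psi\circ Q_2)^{1/p}$ by Fact 5. Moreover $u_i$ has right support $q_i$, and $q_1J(a)q_1=\pi_r(a)$, $q_2J(a)q_2=\rho_r(a)$ for $a\in N$. Adding the two formulas of Lemma 6(ii),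
$$T(\psi^{1/p})=u(\psi\circ Q_e)^{1/p}\ \ (\psi\in N_*^+),\qquad Q_e(J(a))=d_1a+d_2a=a\ \ (a\in N).\tag{9.1}$$
Since $s(\psi\circ Q_e)\le J(e)=u^*u$, $|T(\psi^{1/p})|=(\psi\circ Q_e)^{1/p}$.

**Step 4: gluing the partial isometries.** Let $0\ne\chi'\in N_*^+$, $e'=s(\chi')\le e$. By Step 1 for $\chi'$, $r(T(\chi'^{1/p}))=J(e')$. By (9.1) with $\psi=\chi'$ and uniqueness of the polar decomposition, the polar partial isometry of $T(\chi'^{1/p})$ is $uJ(e')$. With $e'=e$ this shows that $u=:u_e$ depends only on $e$, and in general $u_{e'}=u_eJ(e')$ for $e'\le e$. Supports of normal positive functionals are upward directed, since $s(\varphi)\vee s(\psi)=s(\varphi+\psi)$. Their supremum is $1$, and $J(e)\uparrow J(1)$ by normality. For $e'\le e$ and a vector $\xi$,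
$$\|u_e\xi-u_{e'}\xi\|=\|u_e(J(e)-J(e'))\xi\|=\|(J(e)-J(e'))\xi\|,$$
so $(u_e\xi)$ is a Cauchy net. Let $w\in\mathcal M_2$ be the strong limit of $(u_e)$. Then $wJ(e)=u_e$, and $\|w\xi\|=\lim\|J(e)\xi\|=\|J(1)\xi\|$. So $w$ is a partial isometry with $w^*w=J(1)$.

**Step 5: the projection $P$.** For $\psi\in(\mathcal M_1)_*^+$ let $\Lambda(\psi)\in(\mathcal M_2)_*^+$ be the functional with $\Lambda(\psi)^{1/p}=|T(\psi^{1/p})|$. Its support is $J(s(\psi))$, so
$$T(\psi^{1/p})=u_{s(\psi)}\Lambda(\psi)^{1/p}=w\,\Lambda(\psi)^{1/p}.\tag{9.2}$$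
(For $\psi=0$ all terms are $0$.) By (9.1), $\Lambda(\psi)=\psi\circ Q_e$ whenever $s(\psi)\le e=s(\chi)$. Two functionals $\psi,\psi'$, not both zero, have supports under $s(\psi+\psi')$, so $\Lambda$ is additive: this is the additivity that failed for $p=2$ in Section 1. It is positively homogeneous, and $\|\Lambda(\psi)\|=\|T(\psi^{1/p})\|_p^p=\|\psi\|$. Hence $\Lambda$ extends uniquely to a real-linear map on Hermitian normal functionals by $\Lambda(\psi-\psi')=\Lambda(\psi)-\Lambda(\psi')$; by the Jordan decomposition it is contractive there. Its complex-linear extension $(\mathcal M_1)_*\to(\mathcal M_2)_*$ is bounded and positive. Let $Q=\Lambda^*:\mathcal M_2\to\mathcal M_1$, a normal positive map with $\psi(Q(y))=\Lambda(\psi)(y)$.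

Let $0\neq\psi\in(\mathcal M_1)_*^+$, $e=s(\psi)$ and $a\in\mathcal M_1$. As $s(\Lambda(\psi))\le J(e)$ and $J(e)J(a)J(e)=J(eae)$,
$$\psi(Q(J(a)))=\Lambda(\psi)(J(eae))=\psi(Q_e(J(eae)))=\psi(eae)=\psi(a),$$
so $Q\circ J=\mathrm{id}$. Also $\psi(Q(1))=\|\Lambda(\psi)\|=\psi(1)$, so $Q(1)=1$. Put $P=J\circ Q:\mathcal M_2\to J(\mathcal M_1)$. It is normal and positive, it fixes $J(\mathcal M_1)$ pointwise (so it is onto), $P(1)=J(1)$, and $\psi\circ J^{-1}\circ P=\psi\circ Q=\Lambda(\psi)$. With (9.2),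
$$T(\psi^{1/p})=w(\psi\circ J^{-1}\circ P)^{1/p}\qquad\text{for all }\psi\in(\mathcal M_1)_*^+ ,$$
where $J$ is a normal Jordan \*-monomorphism and $w^*w=J(1)$. So $T$ is typical. This proves Theorem 1. $\blacksquare$

## 10. Expectations on the two halves, and the proof of Theorem 2

**Every isometry has this form.** Keep the notation of Section 9, put $\pi=\pi_r$, $\rho=\rho_r$, and now let $q_1=z_r$, $q_2=J(1)-z_r$. (The projections called $q_1,q_2$ there are $\pi(e),\rho(e)$.) We mark the dependence on $e=s(\chi)$ by writing $d_i^{(e)},Q_i^{(e)}$.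

**Step 1: the central element $d$.** For $s(\psi)\le e$, $\psi(Q(y))=\Lambda(\psi)(y)=\psi(Q_e(y))$, so
$$eQ(y)e=Q_e(y)\qquad(y\in\mathcal M_2).\tag{10.1}$$
Let $d=Q(z_r)$; then $0\le d\le Q(1)=1$. By (10.1), $ede=Q_e(z_r)=Q_1^{(e)}(\pi(e))=d_1^{(e)}\in Z(e\mathcal M_1e)$. So $ede$ commutes with $eae$ for each $a\in\mathcal M_1$. Letting $e\uparrow1$ strongly along the supports of functionals, $d$ commutes with $a$; thus $d$ is central. Hence $d_1^{(e)}=de$ and $d_2^{(e)}=(1-d)e$. The kernel projection of $\pi|_{e\mathcal M_1e}$ is $e(1-c_\pi)$, so Lemma 6(ii) gives $s(d)e=s(de)=c_\pi e$ for all such $e$, that is, $s(d)=c_\pi$. Using $\rho$, $s(1-d)e=c_\rho e$ for all $e$, so $s(1-d)=c_\rho$.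

**Step 2: the local expectations are compatible.** Let $E^{(e)}:\pi(e)\mathcal M_2\pi(e)\to\pi(e\mathcal M_1e)$ be the expectation from Lemma 6 for $T_1$ and $\chi$. For $0\le y\in\pi(e)\mathcal M_2\pi(e)$ we have $y\le\|y\|J(e)$, so $Q(y)\le\|y\|Q(J(e))=\|y\|e$. Hence $Q(y)=eQ(y)e=Q_e(y)=Q_1^{(e)}(y)$, and the formula for $Q_1^{(e)}$ gives
$$\pi(d)E^{(e)}(y)=\pi(Q(y)).$$
As $\pi(s(d))=\pi(c_\pi)=q_1$, $\pi(d)$ is injective on $q_1H$. So $E^{(e)}(y)$ is determined by $Q(y)$. Therefore $E^{(e)}$ depends only on $Q$ and $e$, and $E^{(e')}$ extends $E^{(e)}$ for $e\le e'$. By the module property of $E^{(e')}$, $\pi(e)E^{(e')}(y)\pi(e)=E^{(e)}(\pi(e)y\pi(e))$ for $y\in\pi(e')\mathcal M_2\pi(e')$.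

**Step 3: the limit $E_1$.** For $y\in q_1\mathcal M_2q_1$ put $y_e=E^{(e)}(\pi(e)y\pi(e))$. Then $\|y_e\|\le\|y\|$ and $\pi(e)y_{e'}\pi(e)=y_e$ for $e\le e'$. So for $\xi,\eta\in\pi(e)H$ the numbers $\langle y_{e'}\xi,\eta\rangle$ do not depend on $e'\ge e$. As $\bigcup_e\pi(e)H$ is dense in $q_1H$ and the net is bounded, $y_e$ converges weakly to some $E_1(y)\in\pi(\mathcal M_1)$ with
$$\pi(e)E_1(y)\pi(e)=E^{(e)}(\pi(e)y\pi(e))\quad\text{for all }e.\tag{10.2}$$
$E_1$ is linear, unital, positive and contractive. For $y\in\pi(\mathcal M_1)$ we have $y_e=\pi(e)y\pi(e)\to y$, so $E_1$ fixes $\pi(\mathcal M_1)$. By Tomiyama's theorem it is a conditional expectation. It is normal: let $0\le y_i\uparrow y$ and $s=\sup E_1(y_i)$. By (10.2) and normality of $E^{(e)}$, $\pi(e)s\pi(e)=\pi(e)E_1(y)\pi(e)$ for all $e$, so $s=E_1(y)$. It is faithful: if $y\ge0$ and $E_1(y)=0$, then $E^{(e)}(\pi(e)y\pi(e))=0$, so $\pi(e)y\pi(e)=0$ and $y^{1/2}\pi(e)=0$ for all $e$, hence $y=0$.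

The expectation $E_2$ is obtained in the same way from $T_2$. The local expectations are now $\rho(e)\mathcal M_2\rho(e)\to\rho(e\mathcal M_1e)$. The identity $\rho(1-d)E^{(e)}(y)=\rho(Q(y))$ for $0\le y\in\rho(e)\mathcal M_2\rho(e)$ holds because $y\le\|y\|J(e)$ again gives $Q(y)=Q_2^{(e)}(y)$; and $\rho(1-d)$ is injective on $q_2H$ since $\rho(s(1-d))=\rho(c_\rho)=q_2$. The rest of Steps 2 and 3 uses only these facts and $\rho(e)\rho(a)\rho(e)=\rho(eae)$.

**Step 4: the formula for $Q$.** Since $\pi^{-1}(\pi(e)m\pi(e))=e\pi^{-1}(m)e$ for $m\in\pi(\mathcal M_1)$, (10.2) gives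
$$e\,d\,\pi^{-1}(E_1(q_1yq_1))\,e=de\,\pi^{-1}\bigl(E^{(e)}(\pi(e)y\pi(e))\bigr)=Q_1^{(e)}(y).$$
In the same way $e(1-d)\rho^{-1}(E_2(q_2yq_2))e=Q_2^{(e)}(y)$. By (10.1) the sum is $eQ(y)e$ for all $e$, and letting $e\uparrow1$ we get the formula of Theorem 2. The remaining assertions, $T(\psi^{1/p})=w(\psi\circ Q)^{1/p}$ and $w^*w=J(1)=q_1+q_2$, are contained in Section 9.

**Every datum gives an isometry.**

**Step 5: construction on a corner.** Let $e=s(\chi)$ with $0\ne\chi\in(\mathcal M_1)_*^+$, and $N=e\mathcal M_1e$. By the module property $E_1$ restricts to a faithful normal expectation $\pi(e)\mathcal M_2\pi(e)\to\pi(N)\cong Nc_\pi$, and it preserves the faithful functional $(\chi|_{Nc_\pi})\circ\pi^{-1}\circ E_1$. In the same way $E_2$ restricts to an expectation onto $\rho(N)\cong(Nc_\rho)^{op}$. By Facts 3 and 4 there are, for every $1\le s<\infty$, isometries $\nu_1:L^s(Nc_\pi)\to q_1L^s(\mathcal M_2)q_1$ and $\nu_2:L^s((Nc_\rho)^{op})\to q_2L^s(\mathcal M_2)q_2$,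 compatible with products, adjoints and $\mathrm{tr}$. For $\theta\in(Nc_\pi)_*^+$, extended to $\mathcal M_1c_\pi$ by $\theta(e\cdot e)$,
$$\nu_1(\theta^{1/s})=(\theta\circ\pi^{-1}\circ E_1(\pi(e)\cdot\pi(e)))^{1/s}=(\theta\circ\pi^{-1}\circ E_1(q_1\cdot q_1))^{1/s},$$
because $\theta(e\pi^{-1}(m)e)=\theta(\pi^{-1}(\pi(e)m\pi(e)))$ for $m=E_1(q_1yq_1)$. Similarly $\nu_2((\theta^{op})^{1/s})=(\theta\circ\rho^{-1}\circ E_2(q_2\cdot q_2))^{1/s}$ for $\theta\in(Nc_\rho)_*^+$. Define on $L^p(N)$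
$$T(x)=w\bigl[\nu_1(d^{1/p}x)+\nu_2\bigl(((1-d)^{1/p}x)^{op}\bigr)\bigr].$$
This makes sense because $s(d)=c_\pi$ and $s(1-d)=c_\rho$. It is linear. For $\psi\in N_*^+$ we have $d^{1/p}\psi^{1/p}=(\psi(d\,\cdot))^{1/p}$ and $(1-d)^{1/p}\psi^{1/p}=(\psi((1-d)\,\cdot))^{1/p}$. The two functionals obtained on $\mathcal M_2$ have orthogonal supports under $q_1,q_2$, so $T(\psi^{1/p})=w(\psi\circ Q)^{1/p}$ by Fact 5.

**Step 6: consistency and isometry.** $L^p(N)$ is spanned by the elements $\psi^{1/p}$, $\psi\in N_*^+$, and the formula for $T(\psi^{1/p})$ does not involve $\chi$. So the definitions for $\chi$ and $\chi'$ agree (compare both with $\chi+\chi'$). They cover $L^p(\mathcal M_1)$, because every element is a combination of four elements $\psi_j^{1/p}$, all supported under $s(\sum\psi_j)$; two elements also lie in a common corner, so $T$ is linear. The two terms in the bracket are disjoint, since $q_1\perp q_2$, and $w^*w=q_1+q_2$ is the identity on their left supports.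 As $d$ is central, $|d^{1/p}x|=d^{1/p}|x|$, and
$$\|T(x)\|_p^p=\|d^{1/p}x\|_p^p+\|(1-d)^{1/p}x\|_p^p=\mathrm{tr}(d|x|^p)+\mathrm{tr}((1-d)|x|^p)=\|x\|_p^p .$$

**Step 7: complementation.** Let $1<p<\infty$ and $1/p+1/p'=1$. The same data and formula define an isometry $T_{p'}$ on $L^{p'}(\mathcal M_1)$; write $T_p=T$. For $x\in L^p(\mathcal M_1)$ and $x'\in L^{p'}(\mathcal M_1)$ choose a common $e$. Since $w^*w=q_1+q_2$, $q_1\perp q_2$, the maps $\nu_i$ respect products, adjoints and $\mathrm{tr}$, and $(x'^{op})^*x^{op}=(xx'^*)^{op}$,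
$$\mathrm{tr}(T_{p'}(x')^*T_p(x))=\mathrm{tr}(d\,x'^*x)+\mathrm{tr}((1-d)\,xx'^*)=\mathrm{tr}(d\,x'^*x)+\mathrm{tr}((1-d)\,x'^*x)=\mathrm{tr}(x'^*x).$$
So for the sesquilinear duality between $L^{p'}$ and $L^p$ we have $T_{p'}^*T_p=\mathrm{id}$. Hence $T_pT_{p'}^*$ is a projection, it is contractive, and its range is the range of $T_p$. This proves Theorem 2. $\blacksquare$
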